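# Three factors suffice: polynomial relations of the powers $R^{\odot n}$ of a $4\times4$ magic unitary

## 1. Magic unitaries, the algebra $A$, and the product $\odot$

All $C^*$-algebras are unital and nonzero, and homomorphisms between them are unital.

**Definition 1 (magic unitary).** A matrix $M=(M_{ij})\in M_n(B)$ over a $C^*$-algebra $B$ is a *magic unitary* if every entry is a projection, $M_{ij}^2=M_{ij}^*=M_{ij}$, and every row and column sums to $1$: $\sum_k M_{ik}=\sum_k M_{kj}=1$ for all $i,j$.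

*Example.* Over $B=\mathbb C$ a projection is $0$ or $1$, so the magic unitaries are exactly the permutation matrices.

We use constantly that the entries of one row (or column) are mutually orthogonal. If $p_1+\dots+p_n=1$ are projections, then $p_i=p_i\cdot 1\cdot p_i=p_i+\sum_{j\ne i}p_ip_jp_i$. Hence $\sum_{j\neq i}(p_jp_i)^*(p_jp_i)=0$, a sum of positive elements, and so $p_jp_i=0$ for $j\ne i$. Consequently
$$M_{gh}M_{gh'}=\delta_{hh'}M_{gh}. \tag{1}$$

**Definition 2 (the algebra $A$).** Let $A=C^*(p,q\mid p^2=p^*=p,\ q^2=q^*=q)=C^*(\mathbb Z_2*\mathbb Z_2)$ be the universal unital $C^*$-algebra generated by two projections. Whenever $p',q'$ are projections in $B$, there is a unique unital $*$-homomorphism $A\to B$ with $p\mapsto p'$, $q\mapsto q'$.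

*Examples.* There are four characters of $A$, given by $(p,q)\mapsto(p',q')\in\{0,1\}^2$. There are also noncommutative representations:
$$p\mapsto\begin{pmatrix}1&0\\0&0\end{pmatrix},\quad q\mapsto\tfrac12\begin{pmatrix}1&1\\1&1\end{pmatrix}\qquad\text{give}\qquad pq\mapsto\tfrac12\begin{pmatrix}1&1\\0&0\end{pmatrix}\ne\tfrac12\begin{pmatrix}1&0\\1&0\end{pmatrix}\leftarrow qp,$$
so $pq\neq qp$ in $A$. Equivalently, $A$ is generated by the self-adjoint unitaries $s=2p-1$ and $t=2q-1$. Any two self-adjoint unitaries $s',t'$ in $B$ define a homomorphism $A\to B$, $s\mapsto s'$, $t\mapsto t'$, because $\frac{1+s'}2$ and $\frac{1+t'}2$ are projections.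

**Definition 3 (the matrix $R$).**
$$R=\begin{pmatrix}p&0&1-p&0\\1-p&0&p&0\\0&q&0&1-q\\0&1-q&0&q\end{pmatrix}\in M_4(A).$$
Each row and column contains one pair $p,1-p$ or $q,1-q$ and otherwise zeros, so $R$ is a magic unitary.

*Example.* The character $p,q\mapsto1$ turns $R$ into the matrix of the permutation $1\mapsto1$, $2\mapsto3$, $3\mapsto2$, $4\mapsto4$ (row $i$ has its $1$ in column $\pi(i)$).

**Definition 4 (the product $\odot$).** For $M_1\in M_n(A_1)$ and $M_2\in M_n(A_2)$ let $M_1\odot M_2\in M_n(A_1\otimes A_2)$ be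
$$(M_1\odot M_2)_{ij}=\sum_{k=1}^n(M_1)_{ik}\otimes(M_2)_{kj}.$$
Here $\otimes$ is the $C^*$-tensor product (minimal, say). We use that $*$-homomorphisms can be tensored: $\pi_1\otimes\dots\otimes\pi_n$ is a $*$-homomorphism on the tensor product.

If $M_1,M_2$ are magic unitaries, so is $M_1\odot M_2$. By (1) the summands $(M_1)_{ik}\otimes(M_2)_{kj}$, $k=1,\dots,n$, are mutually orthogonal projections, so the entries are projections; moreover $\sum_j(M_1\odot M_2)_{ij}=\sum_k(M_1)_{ik}\otimes1=1$, and similarly for columns. The product is associative: both bracketings give $\sum_{k,l}(M_1)_{ik}\otimes(M_2)_{kl}\otimes(M_3)_{lj}$. A scalar matrix $D$ can be moved across it: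
$$(M_1D)\odot M_2=M_1\odot(DM_2). \tag{2}$$
We use the same formula and facts for $3\times3$ matrices. Put $R^{\odot1}=R$ and $R^{\odot(n+1)}=R^{\odot n}\odot R\in M_4(A^{\otimes(n+1)})$.

*Example.* Over $\mathbb C$, $\odot$ is the matrix product. The first two rows of $R^{\odot2}$ are
$$\begin{pmatrix}p\otimes p&(1-p)\otimes q&p\otimes(1-p)&(1-p)\otimes(1-q)\\(1-p)\otimes p&p\otimes q&(1-p)\otimes(1-p)&p\otimes(1-q)\end{pmatrix}.\tag{3}$$

**Definition 5 (universality).** For a $4\times4$ matrix $M$ put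
$$S(M)=M_{11}+M_{13}+M_{21}+M_{23}.$$
Let $C$ be a $C^*$-algebra generated by the entries of a $4\times4$ magic unitary $N$. We call $C$ *universal for magic unitaries with $S=\lambda$* if $S(N)=\lambda$ and for every magic unitary $M\in M_4(B)$ with $S(M)=\lambda$ there is a $*$-homomorphism $C\to B$ with $N_{gh}\mapsto M_{gh}$. Without any condition on $S$, the universal algebra is denoted $C(S_4^+)$ and its generating magic unitary $u$; it exists because projections have norm at most $1$.

*Example.* For the matrix of a permutation $\pi$, $S$ is the number $|\pi(\{1,2\})\cap\{1,3\}|$.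

**Definition 6 (evaluation).** Let $\mathbb C\langle X\rangle$ be the free unital algebra in the $16$ variables $x_{ij}$, $1\le i,j\le4$. For $P\in\mathbb C\langle X\rangle$ and a $4\times4$ matrix $N$ over a unital algebra, $P(N)$ is the result of substituting $x_{ij}\mapsto N_{ij}$.

*Example.* For $P=x_{11}x_{32}-x_{32}x_{11}$ we get $P(R)=pq-qp\ne0$, while $P(N)=0$ for every scalar matrix $N$.

## 2. Separating $R^{\odot n}$ from $R^{\odot(n+1)}$ by a polynomial

Now we can pose the question, from the paper of Nicolas Faroß and Moritz Weber, "A Concrete Model for the Quantum Permutation Group on 4 Points", arXiv:2304.09124 (2023):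

> Are there polynomials $(P_n)_{n\in\mathbb N}$ such that $P_n(R^{\odot n})=0$ and $P_n(R^{\odot(n+1)})\ne0$?

In words: does each further factor $R$ destroy an algebraic relation between the entries?

For $n=1$, take $P_1=x_{12}$. Then $P_1(R)=0$, and by (3) $P_1(R^{\odot2})=(1-p)\otimes q\neq0$.

For $n=2$, take $P_2=x_{12}x_{24}$. By (3), $P_2(R^{\odot2})=(1-p)p\otimes q(1-q)=0$. One factor later,
$$(R^{\odot3})_{12}=(R^{\odot2})_{13}\otimes q+(R^{\odot2})_{14}\otimes(1-q)=p\otimes(1-p)\otimes q+(1-p)\otimes(1-q)\otimes(1-q),$$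
$$(R^{\odot3})_{24}=(R^{\odot2})_{23}\otimes(1-q)+(R^{\odot2})_{24}\otimes q=(1-p)\otimes(1-p)\otimes(1-q)+p\otimes(1-q)\otimes q,$$
$$P_2(R^{\odot3})=p\otimes(1-p)(1-q)\otimes q+(1-p)\otimes(1-q)(1-p)\otimes(1-q).$$
This is nonzero: the character of $A^{\otimes3}$ with $(p,q)\mapsto(1,1),(0,0),(1,1)$ on the three factors sends it to $1$.

There are also affine-linear witnesses. We have $R_{11}+R_{12}+R_{21}+R_{22}=p+(1-p)=1$. By (3), $S(R^{\odot2})=p\otimes1+(1-p)\otimes1=1$, whereas $S(R)=2$. We shall see that these relations fail one step later.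

## 3. Permutation matrices as scalar points, and where they stop helping

The sensible first attempt is to evaluate at characters: if $P(R^{\odot n})=0$, then $P$ vanishes on every permutation matrix obtained from $R^{\odot n}$ by a character of $A^{\otimes n}$. Let $G_n$ be the set of permutations obtained from characters that are products of characters of the factors.

A character of $A$ turns $R$ into a permutation $\pi$ with $\pi(\{1,2\})=\{1,3\}$ and $\pi(\{3,4\})=\{2,4\}$, and all four such permutations occur. So $G_1=\{\pi:\pi(\{1,2\})=\{1,3\}\}$. Since $\odot$ becomes the matrix product, and row $i$ goes to $\pi_1(i)$ and then to $\pi_2(\pi_1(i))$, the set $G_n$ consists of all $\pi_n\circ\dots\circ\pi_1$ with $\pi_r\in G_1$.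

*$G_2$ is the set of $\pi$ with $|\pi(\{1,2\})\cap\{1,3\}|=1$.* If $\pi=\pi_2\pi_1$, then $\pi(\{1,2\})=\pi_2(\{1,3\})$ has one element in $\{1,3\}$ and one in $\{2,4\}$. Conversely, given such a $\pi$, we need $\pi_1\in G_1$ with $\pi\pi_1^{-1}\in G_1$, that is, $\pi_1^{-1}(\{1,2\})=\pi^{-1}(\{1,3\})$. The right side has one element in $\{1,2\}$ and one in $\{3,4\}$. In $G_1$ we may prescribe $\pi_1^{-1}(1)\in\{1,2\}$ and $\pi_1^{-1}(2)\in\{3,4\}$ freely, so $\pi_1$ exists.

*$G_3$ is all of $S_4$.* Given $\pi$, put $U=\pi(\{1,2\})$. We need $\pi_3\in G_1$ with $\pi_3^{-1}\pi\in G_2$, that is, $|U\cap\pi_3(\{1,3\})|=1$. As $\pi_3$ runs through $G_1$, $\pi_3(\{1,3\})$ runs through $\{1,2\},\{1,4\},\{2,3\},\{3,4\}$. If $U=\{1,3\}$ or $\{2,4\}$, each of these works. If $U=\{1,2\}$ or $\{3,4\}$, take $\{1,4\}$. If $U=\{1,4\}$ or $\{2,3\}$, take $\{1,2\}$.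

So at the scalar level the growth ends at $n=3$: any $P$ with $P(R^{\odot3})=0$ vanishes on every permutation matrix. This suggests that no $P_n$ exists for $n\ge3$, but it does not prove it. The commutator of Definition 6 vanishes on all permutation matrices and is nonzero on $R$; scalars do not see commutators. From "$P$ vanishes on all scalar points" nothing follows about $P(R^{\odot4})$.

We need matrix-valued points, enough of them to compute $\|P(M)\|$ for every magic unitary $M$, yet obtainable from $R^{\odot3}$. They will be indexed by $SO(3)$: a $4\times4$ magic unitary is a twisted $SO(3)$-matrix (compare Banica–Bichon, $S_4^+\cong SO_{-1}(3)$; everything needed is proved below). In this picture $R^{\odot n}$ becomes a product of rotations about two alternating axes, and by Euler angles three of these fill $SO(3)$.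

## 4. The theorem: the relations stabilize at $n=3$

**Theorem.**

1. Let $n\ge3$. For every $P\in\mathbb C\langle X\rangle$ and every $4\times4$ magic unitary $M$ over a unital $C^*$-algebra, $\|P(M)\|\le\|P(R^{\odot n})\|$. In particular $P(R^{\odot n})=0$ implies $P(R^{\odot(n+1)})=0$, so no $P_n$ exists. Also $u_{gh}\mapsto(R^{\odot n})_{gh}$ defines an isomorphism from $C(S_4^+)$ onto $C^*(\text{entries of }R^{\odot n})$.
2. $S(R^{\odot2})=1$, and $\|P(M)\|\le\|P(R^{\odot2})\|$ for all $P$ and all magic unitaries $M$ with $S(M)=1$. So $C^*(\text{entries of }R^{\odot2})$ is universal for magic unitaries with $S=1$.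
3. $S(R)=2$, and $A=C^*(\text{entries of }R)$ is universal for magic unitaries with $S=2$.
4. $P_1=x_{11}+x_{12}+x_{21}+x_{22}-1$ and $P_2=x_{11}+x_{13}+x_{21}+x_{23}-1$ satisfy $P_n(R^{\odot n})=0\ne P_n(R^{\odot(n+1)})$ for $n=1,2$.

Hence the answer to the question is no: such $P_n$ exist exactly for $n\in\{1,2\}$, where they can even be chosen affine-linear. For $n\ge3$, a polynomial vanishing on $R^{\odot n}$ vanishes on every $4\times4$ magic unitary, and the entries of $R^{\odot3}$ already generate a faithful copy of $C(S_4^+)$.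

## 5. Fourier transform on four points: from $4\times4$ to $3\times3$

*Purpose: to replace $M$ by a $3\times3$ matrix $a(M)$, and to find the relations of its entries.* Consider the functions on $\{1,2,3,4\}$
$$\chi_0=1,\quad\chi_1=(1,1,-1,-1),\quad\chi_2=(1,-1,1,-1),\quad\chi_3=(1,-1,-1,1).$$
They satisfy $\chi_i^2=1$, $\chi_i\chi_j=\chi_k$ for $\{i,j,k\}=\{1,2,3\}$, and $\sum_g\chi_i(g)\chi_j(g)=4\delta_{ij}$. Thus $W=(\frac12\chi_i(g))_{i,g}$ is a real orthogonal $4\times4$ matrix.

**Passing to $a$ and back.** For a magic unitary $M\in M_4(B)$ put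
$$a_{ij}=a_{ij}(M)=\tfrac14\sum_{g,h}\chi_i(g)M_{gh}\chi_j(h),$$
which is the $(i,j)$ entry of $WMW^T$. These elements are self-adjoint. With index $0$, the row and column sums give $a_{0j}=\frac14\sum_h\chi_j(h)=\delta_{0j}$ and likewise $a_{j0}=\delta_{0j}$. So only $a(M)=(a_{ij})_{1\le i,j\le3}$ carries information, and inverting $W$ gives
$$M_{gh}=\tfrac14\Big(1+\sum_{i,j=1}^3\chi_i(g)\chi_j(h)\,a_{ij}\Big).\tag{4}$$
For $P\in\mathbb C\langle X\rangle$ let $Q_P\in\mathbb C\langle y_{ij}:1\le i,j\le3\rangle$ be obtained from $P$ by substituting $x_{gh}\mapsto\frac14(1+\sum_{i,j}\chi_i(g)\chi_j(h)y_{ij})$. Then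
$$P(M)=Q_P(a(M)).\tag{5}$$

**Compatibility.** Since $W$ is a scalar matrix with $W^TW=1$, (2) gives $W(M_1\odot M_2)W^T=(WM_1W^T)\odot(WM_2W^T)$. The index $0$ splits off, so
$$a(M_1\odot M_2)=a(M_1)\odot a(M_2).\tag{6}$$
Also $a(M^T)=a(M)^T$. Inserting $\chi_1=2\cdot1_{\{1,2\}}-1$ and $\chi_2=2\cdot1_{\{1,3\}}-1$ into the definition of $a_{12}$ gives $\frac14(4S(M)-2\cdot2-2\cdot2+4)=S(M)-1$; the same computation works for $a_{11}$. So
$$a_{12}(M)=S(M)-1,\qquad a_{11}(M)=M_{11}+M_{12}+M_{21}+M_{22}-1.\tag{7}$$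

**The relations.** For $f:\{1,2,3,4\}\to\mathbb C$ let $(Mf)(g)=\sum_hM_{gh}f(h)$. By (1), $(Mf)(g)(Mf')(g)=\sum_hM_{gh}f(h)f'(h)$, so $M(ff')=(Mf)(Mf')$ pointwise. Moreover $M\chi_j=\sum_{i=1}^3\chi_ia_{ij}$ for $j=1,2,3$: the coefficient of $\chi_i$ is $\frac14\sum_g\chi_i(g)(M\chi_j)(g)=a_{ij}$, which is $0$ for $i=0$. Compare coefficients in two identities, with $\{j,k,l\}=\{1,2,3\}$:

- In $(M\chi_j)^2=M1=1$, that is, $\sum_{i,m}\chi_i\chi_m\,a_{ij}a_{mj}=1$, the coefficient of $\chi_0$ gives $\sum_ia_{ij}^2=1$. The coefficient of $\chi_n$ gives $a_{ij}a_{mj}+a_{mj}a_{ij}=0$ for $\{i,m,n\}=\{1,2,3\}$.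
- In $(M\chi_j)(M\chi_k)=M\chi_l$, that is, $\sum_{i,m}\chi_i\chi_m\,a_{ij}a_{mk}=\sum_n\chi_na_{nl}$, the coefficient of $\chi_0$ gives $\sum_ia_{ij}a_{ik}=0$. The coefficient of $\chi_n$ gives $a_{ij}a_{mk}+a_{mj}a_{ik}=a_{nl}$.

Altogether, for $\{i,m,n\}=\{1,2,3\}$ and, in the last relation, $\{j,k,l\}=\{1,2,3\}$,
$$\sum_ia_{ij}a_{ik}=\delta_{jk},\qquad a_{ij}a_{mj}=-a_{mj}a_{ij},\qquad a_{ij}a_{mk}+a_{mj}a_{ik}=a_{nl}.\tag{8}$$
Since $M^T$ is also a magic unitary and $a(M^T)=a(M)^T$, the transposed relations hold too: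
$$\sum_ja_{ij}a_{kj}=\delta_{ik},\qquad a_{ij}a_{ik}=-a_{ik}a_{ij}\ (j\ne k),\qquad a_{ij}a_{mk}+a_{ik}a_{mj}=a_{nl}.\tag{9}$$
Comparing the last relations of (8) and (9),
$$a_{mj}a_{ik}=a_{ik}a_{mj}\qquad(m\ne i,\ j\ne k).\tag{10}$$

In short: orthogonality holds, entries in a common row or column anticommute, all other pairs commute, and the $2\times2$ minors carry a plus sign where a determinant has a minus sign.

*Example.* Let $M$ be the matrix of the transposition $(3\,4)$. Then $(M\chi_j)(g)=\chi_j(\pi(g))$, so $M\chi_1=\chi_1$, $M\chi_2=\chi_3$, $M\chi_3=\chi_2$, and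
$$a(M)=\begin{pmatrix}1&0&0\\0&0&1\\0&1&0\end{pmatrix}.$$
Indeed $a_{22}a_{33}+a_{32}a_{23}=1=a_{11}$. But $\det a(M)=-1$: the matrix $a(M)$ itself need not behave like a rotation, even when its entries are scalars. The signs have to be repaired first.

## 6. Pauli matrices repair the signs: every magic unitary is controlled by $SO(3)$

Write $\mathrm i$ for the imaginary unit. Let
$$\sigma_1=\begin{pmatrix}0&1\\1&0\end{pmatrix},\quad\sigma_2=\begin{pmatrix}0&-\mathrm i\\\mathrm i&0\end{pmatrix},\quad\sigma_3=\begin{pmatrix}1&0\\0&-1\end{pmatrix}.$$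
They are self-adjoint unitaries, distinct ones anticommute, and $\sigma_1\sigma_2=\mathrm i\sigma_3$ together with its cyclic versions. The entrywise conjugates $\bar\sigma_j$ are also anticommuting self-adjoint unitaries, and $\bar\sigma_1\bar\sigma_2=-\mathrm i\bar\sigma_3$, cyclically.

**Definition 7 (the model $V$).** For $x\in SO(3)$ put $V_{ij}(x)=x_{ij}\,\sigma_i\otimes\bar\sigma_j\in M_2\otimes M_2$.

*Example.* $V(1)=\mathrm{diag}(\sigma_1\otimes\bar\sigma_1,\ \sigma_2\otimes\bar\sigma_2,\ \sigma_3\otimes\bar\sigma_3)$. The first two diagonal entries commute, and their product is $(\mathrm i\sigma_3)\otimes(-\mathrm i\bar\sigma_3)=\sigma_3\otimes\bar\sigma_3$. So in a joint eigenbasis $V(1)$ is a direct sum of scalar matrices $\mathrm{diag}(\varepsilon_1,\varepsilon_2,\varepsilon_1\varepsilon_2)$ with signs $\varepsilon_1,\varepsilon_2$.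

**The invariant vector.** Let $\Omega=\frac1{\sqrt2}(e_1\otimes e_1+e_2\otimes e_2)\in\mathbb C^2\otimes\mathbb C^2$. For a unitary $U\in M_2$,
$$(\bar U\otimes U)\sum_ke_k\otimes e_k=\sum_{a,b}\Big(\sum_k\bar U_{ak}U_{bk}\Big)e_a\otimes e_b=\sum_{a,b}(UU^*)_{ba}\,e_a\otimes e_b=\sum_ae_a\otimes e_a.$$
Applying this to $U=\sigma_k$ and $U=\bar\sigma_k$,
$$(\bar\sigma_k\otimes\sigma_k)\Omega=\Omega=(\sigma_k\otimes\bar\sigma_k)\Omega.\tag{11}$$

*What the next lemma is for:* it bounds $\|Q(a(M))\|$, for an arbitrary magic unitary $M$, by the norms of finitely large matrices $Q(V(x))$. The plan is to tensor $a_{ij}$ with $\sigma_i\otimes\bar\sigma_j$, so that each anticommuting pair acquires one more sign, commuting pairs acquire two, and everything commutes. This changes $a$ into a different matrix $b$. To return to $a$, we tensor with the conjugate Pauli matrices and restrict to the vector $\Omega$, on which the added Pauli matrices cancel.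

**Lemma 1.** Let $M\in M_4(B)$ be a magic unitary and $a=a(M)$. The elements $b_{ij}=a_{ij}\otimes\sigma_i\otimes\bar\sigma_j\in B\otimes M_2\otimes M_2$ are self-adjoint and commute, and their joint spectrum $Y$ is contained in $SO(3)$. For all $Q\in\mathbb C\langle y_{ij}\rangle$,
$$\|Q(a)\|\le\sup_{x\in Y}\|Q(V(x))\|.$$

*Proof.* **Step 1: the $b_{ij}$ commute.** Self-adjointness is clear. For two distinct entries in the same row or the same column, the $a$'s anticommute by (8) or (9), and exactly one of the two Pauli legs anticommutes (the other has equal factors). Two signs cancel. For entries in different rows and different columns the $a$'s commute by (10) and both Pauli legs anticommute. Again the signs cancel.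

**Step 2: the joint spectrum lies in $SO(3)$.** By (8),
$$\sum_ib_{ij}b_{ik}=\sum_ia_{ij}a_{ik}\otimes1\otimes\bar\sigma_j\bar\sigma_k=\delta_{jk}.$$
Let $(i,m,n)$ and $(j,k,l)$ be cyclic permutations of $(1,2,3)$. Since $\sigma_m\sigma_i=-\sigma_i\sigma_m$,
$$b_{ij}b_{mk}-b_{mj}b_{ik}=(a_{ij}a_{mk}+a_{mj}a_{ik})\otimes\sigma_i\sigma_m\otimes\bar\sigma_j\bar\sigma_k=a_{nl}\otimes(\mathrm i\sigma_n)\otimes(-\mathrm i\bar\sigma_l)=b_{nl}.$$
The plus sign of (8) has become the minus sign of a determinant. By definition, $Y$ is the set of matrices $y=(\omega(b_{ij}))$, where $\omega$ runs through the characters of the commutative $C^*$-algebra $C^*(1,b_{ij})$. Such a $y$ is real, satisfies $y^Ty=1$, and $y_{nl}=y_{ij}y_{mk}-y_{mj}y_{ik}$ is its own $(n,l)$ cofactor. Expanding along the first column, $\det y=\sum_iy_{i1}\cdot y_{i1}=1$. So $Y\subset SO(3)$, and $Y$ is compact. By Gelfand's theorem there is a unital $*$-homomorphism $\rho:C(Y)\to B\otimes M_2\otimes M_2$ sending the coordinate function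 $x_{ij}$ to $b_{ij}$.

**Step 3: a larger matrix that is controlled by $V$.** Put
$$w_{ij}=b_{ij}\otimes\bar\sigma_i\otimes\sigma_j=a_{ij}\otimes\sigma_i\otimes\bar\sigma_j\otimes\bar\sigma_i\otimes\sigma_j.$$
It is the image under $\rho\otimes\mathrm{id}$ of the matrix-valued function $x\mapsto x_{ij}\,\bar\sigma_i\otimes\sigma_j$ on $Y$. We have $\sigma_2\sigma_k\sigma_2=-\bar\sigma_k$ for all $k$: for $k=1,3$ the matrix $\sigma_k$ is real and anticommutes with $\sigma_2$, and for $k=2$ we have $\bar\sigma_2=-\sigma_2$. Hence also $\sigma_2\bar\sigma_k\sigma_2=-\sigma_k$, and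
$$(\sigma_2\otimes\sigma_2)V_{ij}(x)(\sigma_2\otimes\sigma_2)=x_{ij}(-\bar\sigma_i)\otimes(-\sigma_j)=x_{ij}\,\bar\sigma_i\otimes\sigma_j.$$
So $Q(w)$ is the image under $\rho\otimes\mathrm{id}$ of $x\mapsto(\sigma_2\otimes\sigma_2)Q(V(x))(\sigma_2\otimes\sigma_2)$. Since $\sigma_2\otimes\sigma_2$ is unitary and $*$-homomorphisms are contractive, $\|Q(w)\|\le\sup_{x\in Y}\|Q(V(x))\|$.

**Step 4: recovering $a$.** Represent $B$ faithfully and unitally on a Hilbert space $\mathcal H$. Number the four $\mathbb C^2$ legs of $w_{ij}$ from $1$ to $4$, and consider the vectors $\xi\otimes\Omega_{13}\otimes\Omega_{24}$, $\xi\in\mathcal H$, with $\Omega_{13}$ on legs $1,3$ and $\Omega_{24}$ on legs $2,4$. On legs $1,3$ the operator $w_{ij}$ acts by $\sigma_i\otimes\bar\sigma_i$, on legs $2,4$ by $\bar\sigma_j\otimes\sigma_j$. By (11),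
$$w_{ij}(\xi\otimes\Omega_{13}\otimes\Omega_{24})=a_{ij}\xi\otimes\Omega_{13}\otimes\Omega_{24}.$$
So these vectors form an invariant subspace, an isometric copy of $\mathcal H$, on which $Q(w)$ acts as $Q(a)$. Therefore $\|Q(a)\|\le\|Q(w)\|\le\sup_{x\in Y}\|Q(V(x))\|$. This proves the lemma.

What remains is to find the points $V(x)$ inside representations of $R^{\odot n}$.

## 7. The matrix $R$ in Fourier coordinates and its sign symmetries

*Purpose: to compute $a(R)$, and to see how sign changes can be absorbed into automorphisms of $A$.* With $s=2p-1$, $t=2q-1$ put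
$$c=\frac{s+t}2=p+q-1,\qquad d=\frac{s-t}2=p-q.$$
Reading off the rows of $R$,
$$\begin{aligned}R\chi_1&=(s,-s,t,-t)=c\chi_2+d\chi_3,\\R\chi_2&=(1,1,-1,-1)=\chi_1,\\R\chi_3&=(s,-s,-t,t)=d\chi_2+c\chi_3.\end{aligned}$$
Since $R\chi_j=\sum_i\chi_ia_{ij}$, these are the columns of $a(R)$. With (6),
$$T:=a(R)=\begin{pmatrix}0&1&0\\c&0&d\\d&0&c\end{pmatrix},\qquad a(R^{\odot n})=T^{\odot n}.\tag{12}$$

Let $\alpha,\beta$ be the automorphisms of $A$ with $\alpha:p\mapsto1-p,\ q\mapsto1-q$ and $\beta:p\leftrightarrow q$. Then $\alpha(c)=-c$, $\alpha(d)=-d$, $\beta(c)=c$, $\beta(d)=-d$. Let $D=\mathrm{diag}(-1,1,-1)$ and $D'=\mathrm{diag}(1,-1,-1)$. Automorphisms are applied entrywise. Then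
$$TD=\alpha(T),\qquad D'T=\alpha(T),\qquad DT=\beta(T)D'.\tag{13}$$
The first two hold because both $TD$ and $D'T$ change the signs of the four entries $c,d$ and keep the $1$. For the third, both sides equal
$$\begin{pmatrix}0&-1&0\\c&0&d\\-d&0&-c\end{pmatrix}.$$

The left factor $D$ is more stubborn than the others: $DT$ is not the image of $T$ under any homomorphism, because its $(1,2)$ entry is $-1$ instead of $1$. The next lemma says that the obstruction disappears as soon as there is a second factor which can swallow the leftover $D'$.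

**Lemma 2.** For $n\ge2$ and $\varepsilon\in\{0,1\}^n$ there are automorphisms $\theta_1,\dots,\theta_n$ of $A$ with
$$D^{\varepsilon_1}T\odot D^{\varepsilon_2}T\odot\dots\odot D^{\varepsilon_n}T=(\theta_1\otimes\dots\otimes\theta_n)(T^{\odot n}).$$

*Proof.* Set $\varepsilon_{n+1}=0$. By (2) move each $D^{\varepsilon_r}$, $r\ge2$, into the factor on its left. The first factor becomes $D^{\varepsilon_1}TD^{\varepsilon_2}$, and for $r\ge2$ the $r$-th becomes $TD^{\varepsilon_{r+1}}=\alpha^{\varepsilon_{r+1}}(T)$ by (13). Since diagonal matrices commute and scalar matrices are fixed by automorphisms,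
$$D^{\varepsilon_1}TD^{\varepsilon_2}=\beta^{\varepsilon_1}(T)D'^{\varepsilon_1}D^{\varepsilon_2}=\beta^{\varepsilon_1}(TD^{\varepsilon_2})D'^{\varepsilon_1}=\beta^{\varepsilon_1}\alpha^{\varepsilon_2}(T)\,D'^{\varepsilon_1}.$$
Now move $D'^{\varepsilon_1}$ to the right, into the second factor, which becomes $D'^{\varepsilon_1}\alpha^{\varepsilon_3}(T)=\alpha^{\varepsilon_3}(D'^{\varepsilon_1}T)=\alpha^{\varepsilon_1+\varepsilon_3}(T)$. So the product is
$$\beta^{\varepsilon_1}\alpha^{\varepsilon_2}(T)\odot\alpha^{\varepsilon_1+\varepsilon_3}(T)\odot\alpha^{\varepsilon_4}(T)\odot\dots\odot\alpha^{\varepsilon_{n+1}}(T),$$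
which has the asserted form.

## 8. Products of the rotations $x(\varphi)$ inside representations of $R^{\odot n}$

For $\varphi\in\mathbb R$ let
$$x(\varphi)=\begin{pmatrix}0&1&0\\\cos\varphi&0&\sin\varphi\\\sin\varphi&0&-\cos\varphi\end{pmatrix}.$$
Its rows are orthonormal and its determinant is $-(-\cos^2\varphi-\sin^2\varphi)=1$, so $x(\varphi)\in SO(3)$. It has the zero pattern of $T$. *The next lemma makes the resemblance precise: $V(x(\varphi))$ is built from representations of $T$, up to the sign matrix $D$.*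

**Lemma 3.** $V(x(\varphi))$ is an orthogonal direct sum $\pi_{\varphi,0}(T)\oplus D\,\pi_{\varphi,1}(T)$ for suitable finite-dimensional $*$-representations $\pi_{\varphi,0},\pi_{\varphi,1}$ of $A$.

*Proof.* Let $Z=\sigma_1\otimes\bar\sigma_2$, $C=\sigma_2\otimes\bar\sigma_1$, $E=\sigma_2\otimes\bar\sigma_3$. All are self-adjoint unitaries. $Z$ commutes with $C$ and with $E$ (two anticommuting legs), and $CE=-EC$ (one anticommuting leg). Moreover
$$ZC=\sigma_1\sigma_2\otimes\bar\sigma_2\bar\sigma_1=(\mathrm i\sigma_3)\otimes(\mathrm i\bar\sigma_3)=-\sigma_3\otimes\bar\sigma_3,$$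
$$ZE=\sigma_1\sigma_2\otimes\bar\sigma_2\bar\sigma_3=(\mathrm i\sigma_3)\otimes(-\mathrm i\bar\sigma_1)=\sigma_3\otimes\bar\sigma_1.$$
Hence
$$V(x(\varphi))=\begin{pmatrix}0&Z&0\\\cos\varphi\,C&0&\sin\varphi\,E\\\sin\varphi\,ZE&0&\cos\varphi\,ZC\end{pmatrix}.$$
All entries commute with $Z$, so they preserve its eigenspaces. On the eigenspace $Z=1$ the matrix is (12) with $c$ replaced by $\cos\varphi\,C$ and $d$ by $\sin\varphi\,E$. On the eigenspace $Z=-1$ the first and third rows change sign, so it is $D$ times the same expression. On either eigenspace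
$$(\cos\varphi\,C\pm\sin\varphi\,E)^2=\cos^2\varphi+\sin^2\varphi\pm\cos\varphi\sin\varphi\,(CE+EC)=1.$$
So $s\mapsto\cos\varphi\,C+\sin\varphi\,E$, $t\mapsto\cos\varphi\,C-\sin\varphi\,E$ defines a $*$-representation of $A$, and it sends $c\mapsto\cos\varphi\,C$, $d\mapsto\sin\varphi\,E$. Take $\pi_{\varphi,0}$ and $\pi_{\varphi,1}$ to be these representations on the eigenspaces $Z=1$ and $Z=-1$.

*Next: multiply rotations.* It would be simplest to prove $\|Q(V(x(\varphi)))\|\le\|Q(T)\|$ and then take products, but this is false. For $Q=y_{12}-1$ we have $Q(T)=0$, while $Q(V(x(\varphi)))=Z-1\ne0$. The summand $D\,\pi_{\varphi,1}(T)$ is to blame, and Lemma 2 repairs this from $n=2$ on.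

**Lemma 4.** For $n\ge2$ let $X_n=\{x(\varphi_1)\cdots x(\varphi_n):\varphi_1,\dots,\varphi_n\in\mathbb R\}$. For all $Q$ and all $x\in X_n$, $\|Q(V(x))\|\le\|Q(T^{\odot n})\|$.

*Proof.* **Step 1: $V$ turns products into $\odot$, up to restriction.** For $x,y\in SO(3)$,
$$(V(x)\odot V(y))_{ij}=\sum_kx_{ik}y_{kj}\;\sigma_i\otimes\bar\sigma_k\otimes\sigma_k\otimes\bar\sigma_j.$$
By (11) this operator leaves $\mathbb C^2\otimes\Omega\otimes\mathbb C^2\cong\mathbb C^2\otimes\mathbb C^2$ invariant and acts there as $(xy)_{ij}\,\sigma_i\otimes\bar\sigma_j=V_{ij}(xy)$. For $n$ factors $x_r=x(\varphi_r)$, the entries of $V(x_1)\odot\dots\odot V(x_n)$ are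
$$\sum_{k_1,\dots,k_{n-1}}(x_1)_{ik_1}(x_2)_{k_1k_2}\cdots(x_n)_{k_{n-1}j}\;\sigma_i\otimes\bar\sigma_{k_1}\otimes\sigma_{k_1}\otimes\dots\otimes\bar\sigma_{k_{n-1}}\otimes\sigma_{k_{n-1}}\otimes\bar\sigma_j.$$
On the common invariant subspace $\mathbb C^2\otimes\Omega^{\otimes(n-1)}\otimes\mathbb C^2$ they act as $V_{ij}(x_1\cdots x_n)$. So
$$\|Q(V(x_1\cdots x_n))\|\le\|Q(V(x_1)\odot\dots\odot V(x_n))\|.$$

**Step 2: compare with $T^{\odot n}$.** By Lemma 3 the $r$-th copy of $\mathbb C^2\otimes\mathbb C^2$ splits into two subspaces, on which $V(x_r)$ is $D^{\varepsilon_r}\pi_{\varphi_r,\varepsilon_r}(T)$ with $\varepsilon_r=0,1$. Hence $V(x_1)\odot\dots\odot V(x_n)$ is the orthogonal direct sum over $\varepsilon\in\{0,1\}^n$ of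
$$(\pi_{\varphi_1,\varepsilon_1}\otimes\dots\otimes\pi_{\varphi_n,\varepsilon_n})(D^{\varepsilon_1}T\odot\dots\odot D^{\varepsilon_n}T).$$
By Lemma 2, each summand is the image of $T^{\odot n}$ under a $*$-homomorphism of $A^{\otimes n}$, namely $(\pi_{\varphi_1,\varepsilon_1}\circ\theta_1)\otimes\dots\otimes(\pi_{\varphi_n,\varepsilon_n}\circ\theta_n)$. So $Q$ of each summand has norm at most $\|Q(T^{\odot n})\|$, and the norm of a direct sum is the maximum of the norms of its summands.

## 9. Euler angles: three factors fill $SO(3)$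

*Purpose: to identify the sets $X_n$ of Lemma 4.*

**Lemma 5.** $X_2=\{x\in SO(3):x_{12}=0\}$, and $X_n=SO(3)$ for all $n\ge3$.

*Proof.* Let
$$k(\varphi)=\begin{pmatrix}1&0&0\\0&\cos\varphi&-\sin\varphi\\0&\sin\varphi&\cos\varphi\end{pmatrix},\qquad\tau=\begin{pmatrix}0&1&0\\1&0&0\\0&0&-1\end{pmatrix}\in SO(3).$$
Then $\tau^2=1$. The columns of $k(\varphi)\tau$ are $k(\varphi)e_2$, $k(\varphi)e_1$, $-k(\varphi)e_3$, so $k(\varphi)\tau=x(\varphi)$. The set $K=\{k(\varphi)\}$ is the stabilizer of $e_1$ in $SO(3)$, and $H=\tau K\tau$ is the stabilizer of $\tau e_1=e_2$. Thus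
$$X_2=K\tau K\tau=KH,\qquad X_3=K\tau K\tau K\tau=KHK\tau.$$

**The set $X_2$.** If $x=kh$ with $k\in K$, $h\in H$, then $x_{12}=\langle e_1,khe_2\rangle=\langle k^{-1}e_1,e_2\rangle=\langle e_1,e_2\rangle=0$. Conversely, if $x_{12}=0$, then $xe_2$ is a unit vector orthogonal to $e_1$. A rotation $k\in K$ satisfies $ke_2=xe_2$, so $k^{-1}x$ fixes $e_2$, that is, $k^{-1}x\in H$ and $x\in KH$.

**The set $X_3$.** Let $y\in SO(3)$. Rotating about $e_1$, choose $k\in K$ such that $k^{-1}ye_1\in\mathrm{span}(e_1,e_3)$. Since $H$ acts by all rotations of the plane $\mathrm{span}(e_1,e_3)$, there is $h\in H$ with $he_1=k^{-1}ye_1$. Then $h^{-1}k^{-1}y$ fixes $e_1$, so it lies in $K$, and $y\in KHK$. Hence $KHK=SO(3)$ and $X_3=SO(3)\tau=SO(3)$.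

**The sets $X_n$, $n>3$.** $X_n\supseteq X_3\,x(0)^{n-3}=SO(3)$. This proves the lemma.

## 10. Proof of the theorem

**Norm inequalities give homomorphisms.** *This remark serves parts 1 and 2.* Let $N,M$ be magic unitaries with $\|P(M)\|\le\|P(N)\|$ for all $P\in\mathbb C\langle X\rangle$. Because all entries are self-adjoint, $P(N)^*=P^*(N)$, where $P^*$ reverses words and conjugates coefficients; the same holds for $M$. So the elements $P(N)$ form a dense $*$-subalgebra of $C^*(\text{entries of }N)$, and $P(N)\mapsto P(M)$ is a well-defined contractive $*$-homomorphism on it. It extends to a $*$-homomorphism on $C^*(\text{entries of }N)$ with $N_{gh}\mapsto M_{gh}$.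

**Part 1.** *We chain the three lemmas.* Let $n\ge3$, let $M$ be any $4\times4$ magic unitary, $P\in\mathbb C\langle X\rangle$, and $Q=Q_P$. By (5), Lemma 1, Lemma 5, Lemma 4, and (12) with (5),
$$\|P(M)\|=\|Q(a(M))\|\le\sup_{x\in SO(3)}\|Q(V(x))\|=\sup_{x\in X_n}\|Q(V(x))\|\le\|Q(T^{\odot n})\|=\|P(R^{\odot n})\|.$$
Taking $M=R^{\odot(n+1)}$, we see that $P(R^{\odot n})=0$ implies $P(R^{\odot(n+1)})=0$, so no $P_n$ exists for any $n\ge3$.

For the isomorphism, take $M=u$. The universal property gives a surjection $C(S_4^+)\to C^*(\text{entries of }R^{\odot n})$ with $u_{gh}\mapsto(R^{\odot n})_{gh}$, so $\|P(R^{\odot n})\|\le\|P(u)\|$, and the inequality just proved gives $\|P(u)\|\le\|P(R^{\odot n})\|$. So the surjection is isometric on the dense $*$-subalgebra of all $P(u)$, hence isometric, hence an isomorphism.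

**Part 2.** *The condition $S=1$ confines the joint spectrum to $X_2$.* By (12), $a_{12}(R^{\odot2})=\sum_kT_{1k}\otimes T_{k2}=T_{12}\otimes T_{22}=0$, so $S(R^{\odot2})=1$ by (7). Let $M$ be a magic unitary with $S(M)=1$. Then $a_{12}(M)=0$, so $b_{12}=0$ in Lemma 1, and every $y\in Y$ has $y_{12}=0$. By Lemma 5, $Y\subset X_2$. Lemma 1 and Lemma 4 with $n=2$ give
$$\|P(M)\|\le\sup_{x\in X_2}\|Q_P(V(x))\|\le\|Q_P(T^{\odot2})\|=\|P(R^{\odot2})\|.$$
The remark above yields a $*$-homomorphism $(R^{\odot2})_{gh}\mapsto M_{gh}$, which is the asserted universality.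

**Part 3.** *Lemma 4 is not available for $n=1$, so we argue directly from the relations.* We have $S(R)=p+(1-p)+(1-p)+p=2$, and the entries $p,q$ of $R$ generate $A$. Let $M$ be a magic unitary with $S(M)=2$, and write $a=a(M)$, so $a_{12}=1$. From $\sum_ja_{1j}^2=1=\sum_ia_{i2}^2$ we get $a_{11}^2+a_{13}^2=0=a_{22}^2+a_{32}^2$. These are sums of positive elements, so
$$a_{11}=a_{13}=a_{22}=a_{32}=0.$$
The last relation in (8) gives
$$a_{33}=a_{11}a_{22}+a_{21}a_{12}=a_{21}=:c',\qquad a_{31}=a_{12}a_{23}+a_{22}a_{13}=a_{23}=:d'.$$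
The first column gives $c'^2+d'^2=a_{21}^2+a_{31}^2=1$ and $c'd'=-d'c'$. Hence $(c'\pm d')^2=1$, so $c'\pm d'$ are self-adjoint unitaries. Therefore $s\mapsto c'+d'$, $t\mapsto c'-d'$ defines a unital $*$-homomorphism from $A$, with $c\mapsto c'$ and $d\mapsto d'$. It maps $T$ to
$$\begin{pmatrix}0&1&0\\c'&0&d'\\d'&0&c'\end{pmatrix}=a(M),$$
and by (4) it maps $R$ to $M$.

**Part 4.** *We evaluate the two affine polynomials in Fourier coordinates.* By (7), $P_1$ and $P_2$ evaluate on a magic unitary to $a_{11}$ and $a_{12}$. By (12),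
$$P_1(R)=T_{11}=0,\qquad P_1(R^{\odot2})=\sum_kT_{1k}\otimes T_{k1}=1\otimes T_{21}=1\otimes c,$$
$$P_2(R^{\odot2})=0\ \text{ (Part 2)},\qquad P_2(R^{\odot3})=1\otimes\sum_lT_{2l}\otimes T_{l2}=1\otimes T_{21}\otimes T_{12}=1\otimes c\otimes1.$$
Here we used that the only nonzero entry in the first row of $T$, and also the only one in its second column, is $T_{12}=1$. Finally $c=p+q-1\ne0$, because the character $p,q\mapsto1$ sends it to $1$. So $P_1(R^{\odot2})\ne0$ and $P_2(R^{\odot3})\neq0$, which completes the proof.
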